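# A 2-degenerate graph whose expansion has a superquadratic extremal number

**Theorem 1.** For every $\varepsilon\in(0,1/3)$ there are a $2$-degenerate graph $G=G(\varepsilon)$ and a constant $c>0$ such that for all large $n$
$$\mathrm{ex}_3(n,G^+)\ \ge\ c\,n^{2+\frac{1-3\varepsilon}{10}} .$$
For example, $\varepsilon=1/4$ gives $\mathrm{ex}_3(n,G^+)\ge c\,n^{2.025}$, so $\mathrm{ex}_3(n,G^+)\neq O(n^2)$ for this $G$. As $\varepsilon\to0$ the exponents in the bound come arbitrarily close to $21/10$. The proof gives more: there is an $n$-vertex $G$-free *graph* with at least that many triangles.

## Expansions, 2-degeneracy, and the quadratic bound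

A $3$-graph (short for $3$-uniform hypergraph) is a set of vertices with a set of triples of vertices, called edges. It contains a copy of a $3$-graph $F$ if one can map $V(F)$ injectively to its vertices so that edges go to edges; the copy need not be induced. We write $\mathrm{ex}_3(n,F)$ for the maximum number of edges in a $3$-graph on $n$ vertices that contains no copy of $F$. The same word "copy" is used for graphs, and $G$-free means containing no copy of $G$. We write $v(G)$ and $e(G)$ for the numbers of vertices and edges.

**Definition (expansion).** Let $G$ be a graph. Its expansion $G^+$ is the $3$-graph obtained by adding to each edge $e$ of $G$ one new vertex, with different new vertices for different edges. In symbols, the edges are $e\cup S_e$ for $e\in G$, where $|S_e|=1$, $S_e\cap V(G)=\emptyset$, and $S_e\cap S_{e'}=\emptyset$ for $e\ne e'$.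

For the triangle on $1,2,3$ the expansion has the three edges $12a$, $23b$, $13c$ on six vertices. Any two of these triples share exactly one vertex.

**Definition (2-degenerate).** A graph is $2$-degenerate if each of its subgraphs has minimum degree at most two.

Equivalently, the vertices can be ordered so that each vertex has at most two earlier neighbours. Indeed, if $G$ is $2$-degenerate, put a vertex of degree at most two last, delete it, and repeat. Conversely, given such an order, the last vertex of any subgraph has degree at most two in that subgraph. Cycles are $2$-degenerate. So is the graph obtained from $K_4$ by subdividing each edge once: put the four old vertices first, and then each of the six new vertices has exactly two earlier neighbours. The graph $K_4$ itself is not, since its minimum degree is three.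

The question, from the survey of Dhruv Mubayi and Jacques Verstraete, "A survey of Turán problems for expansions", arXiv:1505.08078 (2015), is this: if $G$ is $2$-degenerate, is $\mathrm{ex}_3(n,G^+)=O(n^2)$? Here $G$ is fixed, $n\to\infty$, and the implied constant may depend on $G$. Theorem 1 says that this fails for some $G$. The next theorem says that it holds for a natural subclass, and that every $2$-degenerate $G$ still has a bound with exponent below $3$.

**Definition (2-tree).** A $2$-tree is a graph built from a single edge by repeatedly adding a vertex joined to both ends of an existing edge (and to nothing else). A graph has treewidth at most $2$ if it is a subgraph of a $2$-tree.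

A triangle is a $2$-tree, and so is $K_4$ minus an edge. Hence $C_4$, a subgraph of the latter, has treewidth at most $2$. Adding $t$ vertices, each joined to both ends of the starting edge, gives a $2$-tree that contains $K_{2,t}$.

**Theorem 2.**
(a) If $G$ has treewidth at most $2$, then $\mathrm{ex}_3(n,G^+)=O(n^2)$. If moreover $G$ is not a star (plus isolated vertices), then $\mathrm{ex}_3(n,G^+)\ge\binom{n-1}{2}$ for $n\ge3$, so the order is exactly $n^2$.
(b) For every $2$-degenerate $G$, $\mathrm{ex}_3(n,G^+)=O(n^{3-1/638})$.

In (a), single edges and edgeless graphs count as stars. Together the theorems place the supremum of the growth exponents of $\mathrm{ex}_3(n,G^+)$, over $2$-degenerate $G$, in the interval $[2.1,\,3-\frac1{638}]$. No claim is made that either end is optimal.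

## Passing between triples and triangles, and the proof of Theorem 2(a)

We first turn the hypergraph question into a question about graphs with many triangles.

**Definition (shadow).** The shadow $\partial H$ of a $3$-graph $H$ is the graph whose edges are the pairs contained in at least one edge of $H$.

If $H$ has the two edges $123$ and $124$, then $\partial H$ is $K_4$ minus the edge $34$.

**From graphs to 3-graphs.** Let $\Gamma$ be a $G$-free graph, and let $H$ be the $3$-graph on $V(\Gamma)$ whose edges are the vertex sets of triangles of $\Gamma$. Then $H$ contains no $G^+$. For suppose $G^+\subset H$. Each edge $e$ of $G$ lies in an edge of $H$, hence is an edge of $\Gamma$. So $G\subset\Gamma$, a contradiction. Thus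
$$\mathrm{ex}_3(n,G^+)\ \ge\ \text{the number of triangles in any } n\text{-vertex } G\text{-free graph.}\tag{1}$$

**Lemma 3 (cleaning).** Let $H$ be a $3$-graph on $n\ge2$ vertices and $d\ge1$ an integer. By deleting fewer than $d\binom n2$ edges one obtains $H'$ such that every pair in $\partial H'$ lies in at least $d$ edges of $H'$. Moreover, if $d\ge v(G)+e(G)$ and $G\subset\partial H'$, then $G^+\subset H'$.

*Proof.* While some pair lies in at least one and fewer than $d$ current edges, choose such a pair and delete the current edges containing it. After that the pair lies in no edge, and edges are never added, so each pair is chosen at most once. At most $(d-1)\binom n2$ edges are deleted. When the process stops, every pair lies in no edge or in at least $d$ edges.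

For the second part, take a copy of $G$ in $\partial H'$ and treat its edges one by one. For an edge $uv$ there are at least $d$ vertices $w$ with $uvw\in H'$. We must avoid the $v(G)-2$ other vertices of the copy and at most $e(G)-1$ expansion vertices already chosen. These are fewer than $d$ vertices in total, so a choice of $w$ remains. $\square$

**A case by hand.** Take $G=K_3$, so $d=v(G)+e(G)=6$. If $e(H)\ge6\binom n2$, then $H'$ has an edge $uvw$. Its three pairs form a triangle in $\partial H'$, and Lemma 3 gives $K_3^+\subset H'$. So $\mathrm{ex}_3(n,K_3^+)\le 6\binom n2$. The proof for all $2$-trees is the same argument, repeated.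

*Proof of Theorem 2(a), upper bound.* If $G\subset F$ then $G^+\subset F^+$, so $\mathrm{ex}_3(n,G^+)\le\mathrm{ex}_3(n,F^+)$. We may therefore assume that $G$ is a $2$-tree. Let $d=v(G)+e(G)$ and suppose $e(H)\ge d\binom n2$. By Lemma 3, $H'$ has at least one edge. Embed $G$ in $\partial H'$ in the order in which it is built. Start with any pair of $\partial H'$. Suppose the next vertex must be joined to both ends of an edge that has been mapped to $uv\in\partial H'$. There are at least $d\ge v(G)$ vertices $w$ with $uvw\in H'$, and fewer than $v(G)$ vertices have been used, so some such $w$ is unused. Then $uw,vw\in\partial H'$, and we map the next vertex to $w$. At the end $G\subset\partial H'$, so $G^+\subset H'$. Hence $\mathrm{ex}_3(n,G^+)\le d\binom n2$.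

*Lower bound.* Suppose $G$ is not a star plus isolated vertices. Then no vertex lies in all edges of $G^+$: an expansion vertex lies in only one edge and $G$ has at least two, and a vertex of $G$ lying in all edges of $G^+$ would lie in all edges of $G$, which would make $G$ a star. In the $3$-graph of all triples through one fixed vertex, the edges of any copy of $G^+$ would have a common vertex. So this $3$-graph, with $\binom{n-1}2$ edges, contains no $G^+$. $\blacksquare$

**Where this stops for general 2-degenerate graphs.** The embedding step needs the two earlier neighbours $u,v$ of the new vertex to form a pair *of the shadow*. If they are not adjacent in $\partial H'$, cleaning says nothing about their common neighbours. The subdivided $K_4$ already falls outside the argument. It contracts to $K_4$, contracting edges does not increase treewidth, and $K_4$ has treewidth $3$ (textbook facts), so it is not a subgraph of a $2$-tree. Embedded in degenerate order, it asks for a common neighbour for each of the six pairs of a set of four vertices, whether adjacent or not.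

This suggests how to look for a counterexample. Take a $2$-degenerate $G$ that makes the strongest such demands, and by (1) look for a graph with $n^{2+\eta}$ triangles, for some fixed $\eta>0$, that cannot meet them.

## The graph that attaches $t$ vertices to every pair

Fix $\varepsilon\in(0,1/3)$ and integers
$$C=\lceil 40/\varepsilon\rceil,\qquad t=\lceil 100C^2/\varepsilon\rceil,\qquad M=\lceil (10t+6)/\varepsilon\rceil .\tag{2}$$

**Definition (the graphs $G_i$).** Let $G_0$ be two isolated vertices. Given $G_i$, form $G_{i+1}$ by adding, for **every** pair $\{u,v\}$ of distinct vertices of $G_i$, adjacent or not, $t$ new vertices, each adjacent to exactly $u$ and $v$. We say that these are *attached* to $\{u,v\}$. Let $G=G_7$.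

For instance, with $G_0=\{a,b\}$ the graph $G_1$ is $K_{2,t}$ with $a,b$ on one side. It has $t+2$ vertices, so $G_2$ has $t+2+t\binom{t+2}{2}$ vertices. It contains triangles, since a vertex attached to $\{a,w\}$ with $w\in V(G_1)\setminus V(G_0)$ forms a triangle with $a$ and $w$.

The graph $G$ is $2$-degenerate: in any subgraph, a vertex of the latest level has all its neighbours in that subgraph among the two vertices it was attached to (or has none, at level $0$).

We shall use $V(G_0)\subset V(G_1)\subset\dots\subset V(G_7)$ and the fact that any two vertices of $G_i$, $i\le6$, have at least $t$ common neighbours in $G_{i+1}$.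

## Three independent densities do not suffice

The obvious host is a random tripartite graph. Let its parts $X,Y,Z$ have size $n$, with all edges independent, and densities $n^{-a_1}$ between $X$ and $Y$, $n^{-a_2}$ between $X$ and $Z$, $n^{-a_3}$ between $Y$ and $Z$, where $a_i\ge0$. The expected number of triangles is $n^{3-a_1-a_2-a_3}$, so we want $a_1+a_2+a_3<1$.

**Observation 4.** If $a_1+a_2+a_3<1$, then for every fixed $2$-degenerate graph $F$ this random graph contains $F$ with probability tending to $1$.

*Proof.* At most one of the $a_i$ is at least $1/2$. By symmetry we may assume $a_2,a_3<1/2$. The expected number of common neighbours is then, for two vertices of $X$, in $Z$: $n^{1-2a_2}$; for two of $Y$, in $Z$: $n^{1-2a_3}$; for two of $Z$, in $X$: $n^{1-2a_2}$. For two vertices in different parts we count in the third part and get $n^{1-a_2-a_3}$ for $X,Y$, $n^{1-a_1-a_3}$ for $X,Z$, and $n^{1-a_1-a_2}$ for $Y,Z$. All six exponents are positive. Let $\delta>0$ be the smallest. Each count is binomial with mean $\mu\ge n^\delta$. By Chernoff's bound it is below $\mu/2$ with probability at most $e^{-\mu/8}\le e^{-n^\delta/8}$. Summing over at most $(3n)^2$ pairs, with probability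 tending to $1$ every pair of vertices has at least $\frac12n^\delta$ common neighbours. Then $F$ embeds in degenerate order: the next vertex goes to an unused common neighbour of the images of its at most two earlier neighbours (padded to a pair). $\square$

So with independent densities on equal parts, having more than $n^{2+\eta}$ triangles forces every pair to have many common neighbours. To break this, the pairs inside some part must lose their common neighbours at no cost in triangles.

## Fibers: cloning neighbourhoods

Here is a way to do this. Suppose $Y$ is cut into blocks, called fibers, and all vertices of one fiber have the *same* neighbourhood in $X$. Then, as far as two vertices $x,x'\in X$ are concerned, $Y$ offers only as many independent chances as there are fibers. In counting triangles, each fiber still counts with all its vertices. Do this in $Y$ and in $Z$, with different fiber sizes, keeping the edges between $Y$ and $Z$ fully random.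

**Definition (the host).** Let $N$ be a large integer. Let $|X|=N^{10}$, $|Q|=N^8$, $|R|=N^6$, and
$$Y=Q\times[N^2],\qquad Z=R\times[N^4],$$
so $|X|=|Y|=|Z|=N^{10}$. For $y=(q,i)$ put $q(y)=q$, and for $z=(r,j)$ put $r(z)=r$. The fibers are $Y_q=\{q\}\times[N^2]$ and $Z_r=\{r\}\times[N^4]$. Choose independent random bipartite graphs, with all edges independent:

* $F_1\subset X\times Q$ with edge probability $p_1=N^{-4-\varepsilon}$,
* $F_2\subset X\times R$ with edge probability $p_2=N^{-3-\varepsilon}$,
* $F_3\subset Y\times Z$ with edge probability $p_3=N^{-2-\varepsilon}$.

Let $\Gamma$ be the tripartite graph on $X\cup Y\cup Z$ with $x\sim y$ if and only if $xq(y)\in F_1$, $x\sim z$ if and only if $xr(z)\in F_2$, and $y\sim z$ if and only if $yz\in F_3$. We also write $x\sim q$ for $xq\in F_1$ and $x\sim r$ for $xr\in F_2$.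

The expected number of triangles is $N^{30}p_1p_2p_3=N^{21-3\varepsilon}$, which exceeds the square of $N^{10}$. Yet two vertices $x,x'$ have on average only $N^8p_1^2=N^{-2\varepsilon}$ common neighbours in $Q$ and $N^6p_2^2=N^{-2\varepsilon}$ in $R$. A typical pair in $X$ has no common neighbour at all.

A copy of $G$ could try to get round this by choosing its vertices cleverly, and two evasions suggest themselves.

* *All $Y$-vertices in one fiber $Y_q$.* If all $x$'s are neighbours of $q$, any two of them have all of $Y_q$ in common. But a pair $x,z$ needs common neighbours in $Y_q$, and $z$ has only $N^2p_3=N^{-\varepsilon}$ expected neighbours there.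
* *All $Z$-vertices in one fiber $Z_r$.* Again the pairs of $x$'s are served. But take $y,y'$ in different fibers. In $Z_r$ they have $N^4p_3^2=N^{-2\varepsilon}$ expected common neighbours. In $X$, among vertices adjacent to $r$, they have $N^{10}p_1^2p_2=N^{-1-3\varepsilon}$.

The proof shows that a copy of $G$ must use one of these two evasions, and that neither works.

**Remark (the exponents).** Put $n=N^{10}$, $|Q|=n^{1-u}$, $|R|=n^{1-v}$, $p_i=n^{-a_i}$, and ignore $\varepsilon$. The properties (P1)–(P5) below correspond to the six inequalities
$$a_3\ge u,\quad 2a_1+a_2\ge1,\quad a_1+2a_2\ge1,\quad 2a_3\ge v,\quad 2a_1+u\ge1,\quad 2a_2+v\ge1,$$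
and the number of triangles is $n^{3-(a_1+a_2+a_3)}$. Our choice is $u=0.2$, $v=0.4$, $(a_1,a_2,a_3)=(0.4,0.3,0.2)$, with sum $0.9$. Subject to these six inequalities the sum cannot be smaller, because
$$a_1+a_2+a_3=0.4(2a_1+u)+0.3(2a_2+v)+0.4(a_3-u)+0.3(2a_3-v)+0.2(a_1+2a_2)\ge0.9 .$$
This explains the numbers $10,8,6$; it says nothing about other constructions.

## A good outcome with many triangles

**Lemma 5.** For all large $N$ some outcome $\Gamma$ has at least $\frac12N^{21-3\varepsilon}$ triangles and satisfies all of the following.

* (P1) For all $z\in Z$, $q\in Q$: fewer than $C$ vertices of $Y_q$ are adjacent to $z$.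
* (P2) For all $q\ne q'$ in $Q$ and $r\in R$: fewer than $C$ vertices $x$ satisfy $x\sim q,q',r$.
* (P3) For all $q\in Q$ and $r\ne r'$ in $R$: fewer than $C$ vertices $x$ satisfy $x\sim q,r,r'$.
* (P4) For all $y\ne y'$ in $Y$ and $r\in R$: fewer than $C$ vertices of $Z_r$ are adjacent to both $y$ and $y'$.
* (P5) For every $A\subset X$ with $|A|=2t$: fewer than $M$ elements of $Q$ have at least $2$ $F_1$-neighbours in $A$, and fewer than $M$ elements of $R$ have at least $2$ $F_2$-neighbours in $A$.

*Proof.* We bound the failure probability of each property, and then compare with the triangle count.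

**Step 1: (P1)–(P4).** The purpose is to show that each fails with probability at most $N^{-12}$. If $m$ independent events each have probability $p$, then at least $C$ of them occur with probability at most $\binom mCp^C\le(mp)^C$. We apply this to each choice of parameters and take a union bound.

* (P1): there are $N^{10}\cdot N^8$ choices of $(z,q)$. The events are $y\sim z$ for the $N^2$ vertices $y\in Y_q$. The bound is $N^{18}(N^2p_3)^C=N^{18-\varepsilon C}$.
* (P2): there are at most $N^{22}$ choices of $(q,q',r)$. The events, one for each $x\in X$, have probability $p_1^2p_2$. The bound is $N^{22}(N^{10}p_1^2p_2)^C=N^{22-(1+3\varepsilon)C}$.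
* (P3): there are at most $N^{20}$ choices of $(q,r,r')$, with probability $p_1p_2^2$ for each $x$. The bound is $N^{20}(N^{10}p_1p_2^2)^C=N^{20-3\varepsilon C}$.
* (P4): there are at most $N^{26}$ choices of $(y,y',r)$. The events, one for each of the $N^4$ vertices $z\in Z_r$, have probability $p_3^2$. The bound is $N^{26}(N^4p_3^2)^C=N^{26-2\varepsilon C}$.

Since $\varepsilon C\ge40$, the four exponents are at most $18-40$, $22-120$, $20-120$ and $26-80$, all below $-12$.

**Step 2: (P5).** The purpose is the same bound, up to a constant factor. There are at most $N^{20t}$ sets $A$. For fixed $A$, an element $q$ has at least $2$ neighbours in $A$ with probability at most $\binom{2t}2p_1^2\le(2t)^2p_1^2$, independently for different $q$. So the part of (P5) about $Q$ fails with probability at most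
$$N^{20t}\,N^{8M}\big((2t)^2N^{-8-2\varepsilon}\big)^M=(2t)^{2M}N^{20t-2\varepsilon M}\le(2t)^{2M}N^{-12},$$
because $\varepsilon M\ge10t+6$ by (2). For $R$ the bound is $N^{20t}N^{6M}\big((2t)^2N^{-6-2\varepsilon}\big)^M$, which is the same number. Since $t$ and $M$ do not depend on $N$, the probability that some property fails is $O(N^{-12})$.

**Step 3: triangles.** The purpose is to have many triangles and all properties at once. Let $\tau$ be the number of triangles. Each of the $N^{30}$ triples $(x,y,z)$ is a triangle with probability $p_1p_2p_3$, so $\mathbb E\tau=N^{30-9-3\varepsilon}=N^{21-3\varepsilon}$, and always $\tau\le N^{30}$. Therefore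
$$\mathbb E[\tau\mathbf 1_{\text{all properties hold}}]\ \ge\ N^{21-3\varepsilon}-N^{30}\cdot O(N^{-12})\ =\ N^{21-3\varepsilon}-O(N^{18})\ \ge\ \tfrac12N^{21-3\varepsilon}$$
for large $N$, as $21-3\varepsilon>20$. So some outcome satisfies (P1)–(P5) and has at least $\frac12N^{21-3\varepsilon}$ triangles. $\square$

## Either the $Y$-vertices or the $Z$-vertices lie in one fiber

Fix $\Gamma$ as in Lemma 5. Suppose that it contains a copy of $G$, and regard $V(G)\subset V(\Gamma)$. We use constantly that $\Gamma$ is tripartite: a common neighbour of vertices from two different parts lies in the third part, and a common neighbour of two vertices of one part lies outside that part.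

**Lemma 6.** Let $i\le5$, let $y_1,y_2\in Y\cap V(G_i)$ and $z_1,z_2\in Z\cap V(G_i)$. Then $q(y_1)=q(y_2)$ or $r(z_1)=r(z_2)$.

*Proof.* Write $q_a=q(y_a)$ and $r_a=r(z_a)$ for $a=1,2$, and suppose that $q_1\ne q_2$ and $r_1\ne r_2$.

**Step 1: two sets in $X$ that hardly share neighbours.** The purpose is to find many pairs of $X$-vertices that are hard to serve. Since $q_1\neq q_2$ and $r_1\ne r_2$, we have $y_1\ne y_2$ and $z_1\neq z_2$, so the pairs $\{y_1,z_1\}$ and $\{y_2,z_2\}$ are disjoint. Let $A_a$ be the set of $t$ vertices of $G_{i+1}$ attached to $\{y_a,z_a\}$. Being common neighbours of a vertex of $Y$ and a vertex of $Z$, they lie in $X$. The sets $A_1,A_2$ are disjoint, because a new vertex is attached to only one pair. Every $x\in A_a$ satisfies $x\sim q_a$ and $x\sim r_a$. Hence: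

* every $q\ne q_a$ in $Q$ has fewer than $C$ neighbours in $A_a$, by (P2) applied to $q,q_a,r_a$;
* every $r\ne r_a$ in $R$ has fewer than $C$ neighbours in $A_a$, by (P3) applied to $q_a,r,r_a$.

**Step 2: the covering demand.** The purpose is to say what $G$ requires of these sets. For each $(x,x')\in A_1\times A_2$ the vertices $x\ne x'$ lie in $V(G_{i+1})$, so they have a common neighbour in $V(G_{i+2})$; this is where $i+2\le7$ is used. It lies in $Y\cup Z$, so some $q\in Q$ or some $r\in R$ is adjacent to both $x$ and $x'$. We say that this element *covers* $(x,x')$. All $t^2$ pairs must be covered.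

**Step 3: the count.** The purpose is to see that fewer than $t^2$ pairs can be covered. Since $q_1\ne q_2$, the element $q_1$ has fewer than $C$ neighbours in $A_2$, and $q_2$ has fewer than $C$ in $A_1$; so each covers at most $Ct$ pairs. The same holds for $r_1,r_2$. Any other element of $Q$ or $R$ has fewer than $C$ neighbours in each of $A_1,A_2$, so it covers at most $C^2$ pairs. An element that covers anything has at least $2$ neighbours in $A_1\cup A_2$, which has size $2t$. So by (P5) there are fewer than $2M$ covering elements. By (2), $2M\le2\big(\frac{10t+6}\varepsilon+1\big)\le\frac{20t+14}\varepsilon$. Altogether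
$$t^2\ \le\ 4Ct+2MC^2\ \le\ 4Ct+\frac{20t+14}{\varepsilon}C^2\ \le\ \frac{(4+20+14)\,C^2t}{\varepsilon}\ <\ \frac{100\,C^2t}{\varepsilon}\ \le\ t^2,$$
a contradiction. $\square$

It is property (P5) that makes Step 3 work. Individual pairs in $X$ may well have common neighbours, but on a set of $2t$ vertices of $X$ only $O(t)$ elements of $Q\cup R$ can help, and all but four of them help only $C^2$ pairs each, while $t^2$ pairs must be served.

## Both one-fiber evasions fail, and Theorem 1 follows

**Proposition 7.** $\Gamma$ contains no copy of $G$.

*Proof.* Continue with the supposed copy.

**Step 1: some $y,y'\in Y\cap V(G_3)$ have $q(y)\ne q(y')$.** The purpose is to exclude the first evasion. Take $u\in V(G_0)$, a neighbour $w\in V(G_1)$ of $u$, and a vertex of $G_2$ attached to $\{u,w\}$. These three form a triangle, which has one vertex in each part of $\Gamma$. So $V(G_2)$ contains some $x_0\in X$ and $z_0\in Z$. The $t$ vertices of $G_3$ attached to $\{x_0,z_0\}$ lie in $Y$ and are adjacent to $z_0$. If all of $Y\cap V(G_3)$ lay in one fiber $Y_q$, then $z_0$ would have $t>C$ neighbours in $Y_q$, contradicting (P1).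

**Step 2: all of $Z\cap V(G_5)$ lies in one fiber $Z_r$.** The purpose is to force the second evasion. Fix $y,y'$ from Step 1; they lie in $V(G_3)\subset V(G_5)$. For any $z_1,z_2\in Z\cap V(G_5)$, Lemma 6 with $i=5$ applied to $y,y',z_1,z_2$ gives $r(z_1)=r(z_2)$. The set is nonempty, since it contains $z_0$.

**Step 3: the pair $y,y'$ cannot be served.** The purpose is to exclude the second evasion. Consider the $t$ vertices of $G_4$ attached to $\{y,y'\}$. They lie in $X\cup Z$.

* Those in $Z$ lie in $Z\cap V(G_4)\subset Z_r$ and are adjacent to both $y$ and $y'$. By (P4) there are fewer than $C$ of them.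
* Let $x$ be one of those in $X$. Then $x\sim q(y)$ and $x\sim q(y')$. The pair $\{x,y\}\subset V(G_4)$ has a common neighbour in $V(G_5)$. It lies in $Z$, hence in $Z_r$ by Step 2, so $x\sim r$. By (P2), applied to $q(y)\ne q(y')$ and $r$, there are fewer than $C$ such $x$.

So $t<2C$, contradicting $t\ge100C^2/\varepsilon$. $\square$

*Proof of Theorem 1.* By Proposition 7 and Lemma 5, $\Gamma$ is a $G$-free graph on $3N^{10}$ vertices with at least $\frac12N^{21-3\varepsilon}$ triangles. By (1),
$$\mathrm{ex}_3(3N^{10},G^+)\ \ge\ \tfrac12N^{21-3\varepsilon}\qquad\text{for all large } N .$$
For general large $n$ take $N=\lfloor(n/3)^{1/10}\rfloor$ and add isolated vertices to $\Gamma$ to reach $n$ vertices. The graph $G$ has no isolated vertices, since both vertices of $G_0$ acquire neighbours in $G_1$; so the enlarged graph is still $G$-free. It has at least $\frac12N^{21-3\varepsilon}\ge c\,n^{(21-3\varepsilon)/10}$ triangles for some $c=c(\varepsilon)>0$. Finally, $\frac{21-3\varepsilon}{10}=2+\frac{1-3\varepsilon}{10}$. $\blacksquare$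

## An upper bound for all 2-degenerate graphs: choosing common neighbourhoods at random

We turn to Theorem 2(b). After cleaning, we want nonempty sets $X^*\subset X$, $Y^*\subset Y$, $Z^*\subset Z$ in a tripartite shadow such that any two vertices taken from two of these sets together, adjacent or not, have many common neighbours in the third. Then any $2$-degenerate graph embeds greedily. Sets of this kind come from taking the common neighbourhood of a random tuple $T$: a tuple of vertices with few common neighbours is unlikely to survive, since all of $T$ would have to lie among those few.

For a tuple $T$ of vertices, $N(T)$ denotes the set of common neighbours of all its entries. Tuples may have repeated entries.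

**Lemma 8.** Fix integers $s,K\ge1$, put $k=s+1$, and let $\gamma>0$ satisfy $\gamma(2k+1)<1$. For $n$ large, let $\Gamma$ be tripartite with parts $A,B,D$ of size at most $n$ and at least $n^{3-\gamma}$ triangles. Then there is $T\in D^k$ such that, with $A'=A\cap N(T)$ and $B'=B\cap N(T)$, every $s$-tuple in $(A'\cup B')^s$ has at least $K$ common neighbours in $D$, and $A'\times B'\times D$ contains at least $\frac12n^{3-\gamma(1+k)}$ triangles.

*Proof.* Let $\tau\ge n^{3-\gamma}$ be the number of triangles and $m=|D|$. As $\tau\le n^2m$, we have $m\ge\tau/n^2\ge n^{1-\gamma}$. Choose $T\in D^k$ uniformly at random.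

**Step 1: many triangles survive on average.** The purpose is a lower bound for $\mathbb EW$, where $W$ is the number of triangles in $A'\times B'\times D$. Let $d_{ab}$ be the number of common neighbours of $a\in A$ and $b\in B$ in $D$. A triangle $abd$ is counted in $W$ exactly when all $k$ entries of $T$ are common neighbours of $a$ and $b$, which has probability $(d_{ab}/m)^k$. So $\mathbb EW=\sum_{abd}(d_{ab}/m)^k$, summed over triangles. An edge $ab$ lies in $d_{ab}$ triangles. By Cauchy–Schwarz, since there are at most $n^2$ edges $ab$,
$$\sum_{abd\text{ triangle}}d_{ab}=\sum_{ab\in\Gamma}d_{ab}^2\ \ge\ \frac1{n^2}\Big(\sum_{ab\in\Gamma}d_{ab}\Big)^2=\frac{\tau^2}{n^2}.$$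
So the average of $d_{ab}$ over triangles is at least $\tau/n^2$. By convexity of $\lambda\mapsto\lambda^k$ and $m\le n$,
$$\mathbb EW\ \ge\ \tau\Big(\frac{\tau}{n^2m}\Big)^k\ \ge\ n^{3-\gamma}\,(n^{-\gamma})^k=n^{3-\gamma(1+k)} .$$

**Step 2: few bad tuples survive on average.** Let $\beta$ be the number of $s$-tuples in $(A'\cup B')^s$ with fewer than $K$ common neighbours in $D$. There are at most $(2n)^s$ tuples in $(A\cup B)^s$. A given one with fewer than $K$ common neighbours lies in $(A'\cup B')^s$ only if all entries of $T$ are among those common neighbours, which has probability at most $(K/m)^k$. With $m\ge n^{1-\gamma}$ and $s-k=-1$,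
$$\mathbb E\beta\ \le\ (2n)^s(K/m)^k\ \le\ 2^sK^kn^{-1+k\gamma}.$$

**Step 3: one choice for both.** The hypothesis $\gamma(2k+1)<1$ says $2+k\gamma<3-\gamma(1+k)$. So $n^3\,\mathbb E\beta\le2^sK^kn^{2+k\gamma}$ is of smaller order than the bound for $\mathbb EW$. For large $n$ we get $\mathbb E[W-n^3\beta]\ge\frac12n^{3-\gamma(1+k)}$. Take $T$ for which $W-n^3\beta$ is at least this. If $\beta\ge1$, then $W-n^3\beta\le0$, because $W\le n^3$. So $\beta=0$ and $W\ge\frac12n^{3-\gamma(1+k)}$. $\square$

**Why one application is not enough.** Lemma 8 with $s=2$ gives pairs in $A'\cup B'$ with common neighbours in $D$. It says nothing about pairs meeting $D$. If we apply it again with the roles of the parts changed, the later choices shrink the part in which earlier common neighbours were found. The way out is that shrinking is always to a set $N(T)$. A common neighbour of a pair *and of all entries of $T$* lies in $N(T)$ automatically. So the earlier applications should control longer tuples: the pair together with all later $T$'s. Working backwards, the last application needs $s=2$, so $k=3$. The middle one needs $s=2+3=5$, so $k=6$. The first needs $s=2+3+6=11$, so $k=12$.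

*Proof of Theorem 2(b).* Let $G$ be $2$-degenerate, $K=v(G)$, $d=v(G)+e(G)$. Suppose $H$ has $n$ vertices and $e(H)\ge n^{3-1/638}$, with $n$ large. We show $G^+\subset H$.

**Step 1: a clean tripartite shadow.** The purpose is to reach the setting of Lemma 8. In a uniformly random partition of the vertices into three classes, a triple meets all three classes with probability $6/27=2/9$. So some partition $X,Y,Z$ leaves a tripartite sub-$3$-graph with at least $\frac29e(H)$ edges. Clean it with parameter $d$ (Lemma 3), losing fewer than $d\binom n2$ edges. Fix $\gamma_0$ with $\frac1{638}<\gamma_0<\frac1{637}$. For large $n$ the result $H'$ has at least $n^{3-\gamma_0}$ edges. Let $\Gamma=\partial H'$. It is tripartite and has at least $n^{3-\gamma_0}$ triangles.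

**Step 2: choosing exponents.** The purpose is to make three applications possible. Since $637=13\cdot49$, we have $13\gamma_0<\frac1{49}$. Choose $\gamma_1$ with $13\gamma_0<\gamma_1<\frac1{49}$. Then $7\gamma_1<\frac17$; choose $\gamma_2$ with $7\gamma_1<\gamma_2<\frac17$.

**Step 3: three applications of Lemma 8.** The purpose is to find the three sets. In each application the $\gamma$ of the lemma is the current exponent, and the factor $\frac12$ is absorbed by the strict inequalities of Step 2, for large $n$.

1. Take $(A,B,D)=(X,Y,Z)$, $s=11$, $k=12$; this is allowed as $25\gamma_0<1$. We get $X_1\subset X$ and $Y_1\subset Y$ such that all $11$-tuples from $X_1\cup Y_1$ have at least $K$ common neighbours in $Z$, and $X_1\times Y_1\times Z$ has at least $\frac12n^{3-13\gamma_0}\ge n^{3-\gamma_1}$ triangles.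
2. Take $(A,B,D)=(X_1,Z,Y_1)$, $s=5$, $k=6$; this is allowed as $13\gamma_1<1$. We get $T_Y\in Y_1^6$, $X_2=X_1\cap N(T_Y)$ and $Z_2=Z\cap N(T_Y)$ such that all $5$-tuples from $X_2\cup Z_2$ have at least $K$ common neighbours in $Y_1$, and $X_2\times Y_1\times Z_2$ has at least $\frac12n^{3-7\gamma_1}\ge n^{3-\gamma_2}$ triangles.
3. Take $(A,B,D)=(Y_1,Z_2,X_2)$, $s=2$, $k=3$; this is allowed as $7\gamma_2<1$. We get $T_X\in X_2^3$, $Y_3=Y_1\cap N(T_X)$ and $Z_3=Z_2\cap N(T_X)$ such that all pairs from $Y_3\cup Z_3$ have at least $K$ common neighbours in $X_2$. Also $X_2\times Y_3\times Z_3$ contains at least $\frac12n^{3-4\gamma_2}>0$ triangles, so all three sets are nonempty.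

**Step 4: every pair is served inside $X_2,Y_3,Z_3$.** The purpose is to check that the later shrinking did no harm. Pairs may have repeated entries.

* A pair from $Y_3\cup Z_3$ has at least $K$ common neighbours in $X_2$, by application 3.
* A pair from $X_2\cup Z_3$ together with $T_X$ is a $5$-tuple from $X_2\cup Z_2$. By application 2 it has at least $K$ common neighbours in $Y_1$. These are neighbours of all entries of $T_X$, so they lie in $Y_1\cap N(T_X)=Y_3$.
* A pair from $X_2\cup Y_3$ together with $T_Y$ and $T_X$ is an $11$-tuple from $X_1\cup Y_1$, because $X_2\subset X_1$, $Y_3\subset Y_1$, $T_Y\in Y_1^6$ and $T_X\in X_2^3$. By application 1 it has at least $K$ common neighbours in $Z$. These lie in $Z\cap N(T_Y)\cap N(T_X)=Z_2\cap N(T_X)=Z_3$.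

**Step 5: the embedding.** The purpose is to place $G$ in $\Gamma$ and lift it to $G^+$. Order $V(G)$ so that each vertex has at most $2$ earlier neighbours, and embed in this order. The earlier neighbours of the next vertex lie in at most two of the classes $X_2,Y_3,Z_3$. Choose a class that contains none of them. Their images, padded if there are fewer than two by arbitrary or repeated vertices of the other two classes, form a pair from those two classes. By Step 4 this pair has at least $K=v(G)$ common neighbours in the chosen class. Fewer than $v(G)$ vertices have been used, so some common neighbour is unused; map the next vertex there. At the end $G\subset\Gamma=\partial H'$, and Lemma 3 gives $G^+\subset H'\subset H$.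

Thus $\mathrm{ex}_3(n,G^+)<n^{3-1/638}$ for all large $n$. $\blacksquare$
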